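\title{Irreducible crystallographic groups need not be homogeneous}

\begin{abstract}
A group is homogeneous if any two finite tuples that satisfy the same first-order formulas lie in one orbit of the automorphism group. Answering a question of Andr\'e and Paolini, we show that irreducible split crystallographic groups need not be homogeneous: $(\mathbb Z^N/\mathbb Z(1,\dots,1))\rtimes S_N$ is not homogeneous for $N\ge5$, $N\ne6$. The tool is a description of types as orbits of automorphisms of the group obtained by completing the translation lattice profinitely. It also shows that only tuples generating finite subgroups can obstruct homogeneity of an irreducible crystallographic group, gives a cohomological criterion for split groups whose point group has only scalar endomorphisms, and settles the case of point groups of prime order in terms of ideal classes of cyclotomic fields. The least dimension of a non-homogeneous irreducible crystallographic group is $3$, and it is $4$ among split groups.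
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

The \emph{type} $\mathrm{tp}(u)$ of a finite tuple $u=(u_1,\dots,u_m)$ of elements of a group $G$ is the set of first-order formulas $\phi(x_1,\dots,x_m)$ in the language of groups such that $G\models\phi(u)$. Such a formula is built from equations between group words by Boolean connectives and by quantifiers ranging over the elements of $G$. Automorphisms preserve types. The group $G$ is \emph{homogeneous} (more precisely, $\aleph_0$-homogeneous) if the converse holds: for all $m\ge1$ and $u,v\in G^m$ with $\mathrm{tp}(u)=\mathrm{tp}(v)$ there is $\alpha\in\mathrm{Aut}(G)$ with $\alpha(u)=v$. Homogeneity thus says that first-order logic separates the orbits of $\mathrm{Aut}(G)$ on tuples. Every finite group is homogeneous, because one formula describes the multiplication table together with the position of $u$ in it. In $\mathbb Z$ the formulas $\exists x\,(Mx=a)$ show that two elements of the same type have the same divisors, so they differ by a sign.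

A \emph{crystallographic group} of dimension $n$ is a discrete cocompact subgroup of $\mathrm{Isom}(\mathbb R^n)$. We use the equivalent algebraic description: $G$ has a normal subgroup $T\cong\mathbb Z^n$, the \emph{translation subgroup}, that is of finite index and maximal abelian. The finite group $P=G/T$ is the \emph{point group}. It acts on $T$ by conjugation, and the action is faithful, since an element centralizing $T$ generates with $T$ an abelian group. The group $G$ is \emph{split} if the extension $1\to T\to G\to P\to1$ splits, so that $G\cong T\rtimes P$, and \emph{irreducible} if $V=T\otimes\mathbb Q$ is an irreducible $\mathbb QP$-module.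

Crystallographic groups are assembled from the two examples above, a finite group and copies of $\mathbb Z$. Two facts are known. Irreducible affine Coxeter groups, which are irreducible and split, are homogeneous. On the other hand, there are split crystallographic groups of the form $G_1\times G_2$, hence not irreducible, that are not homogeneous. This suggests that irreducibility is the missing hypothesis, and there is a direct reason to expect so: in an irreducible group the conjugates of a single nontrivial translation span a sublattice of finite index, so the group should be as rigid as $\mathbb Z$. The following question comes from the work of Andr\'e and Paolini \cite{AP}.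

\medskip
\noindent\textbf{Question.} \emph{Is every irreducible split crystallographic group homogeneous? More generally, is every irreducible crystallographic group homogeneous?}

\subsection{Results}

The answer to both parts is no. Let $\mathbf 1=(1,\dots,1)\in\mathbb Z^N$, and let $S_N$ permute the coordinates. The image in $P$ of an element of $G$ is called its \emph{linear part}.

\begin{theorem}\label{thm:A}
Let $N\ge5$, $N\ne6$, and $G_N=(\mathbb Z^N/\mathbb Z\mathbf 1)\rtimes S_N$. Then $G_N$ is an irreducible split crystallographic group of dimension $N-1$, and it is not homogeneous: there are two elements whose linear part is an $N$-cycle that have the same type but do not lie in one $\mathrm{Aut}(G_N)$-orbit.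
\end{theorem}

The rigidity argument sketched above is nevertheless correct as soon as the tuple produces a translation.

\begin{theorem}\label{thm:B}
Let $G$ be an irreducible crystallographic group, split or not. If $\mathrm{tp}(u)=\mathrm{tp}(v)$ and the subgroup $\langle u\rangle$ is infinite, then some automorphism of $G$ maps $u$ to $v$. In particular, for each $t\in T$, $t\neq1$, the structure $(G,t)$ obtained by naming $t$ is homogeneous, and only tuples generating finite subgroups can obstruct the homogeneity of $G$.
\end{theorem}

For finite subgroups the obstruction is cohomological. Let $G=T\rtimes P$, with elements written $(x,p)$. A finite subgroup $H$ meets $T$ trivially, so it maps isomorphically onto its image $\bar H\le P$ and consists of elements $(b(p),p)$, $p\in\bar H$, where $b\colon\bar H\to T$ is a $1$-cocycle (see Section~\ref{sec:coh}). Let $\kappa_H$ be the class of $b$ in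
\[
Q_H=H^1(\bar H,T)\big/\mathrm{res}\,H^1(P,T).
\]
An element $B$ of the normalizer $N_{GL(T)}(P)$ that centralizes $\bar H$ acts on $Q_H$ by composing cocycles with $B$ (Section~\ref{sec:split}).

\begin{theorem}\label{thm:C}
Let $G=T\rtimes P$ be an irreducible split crystallographic group with $\mathrm{End}_{\mathbb QP}(V)=\mathbb Q$. Then $G$ is homogeneous if and only if for every finite subgroup $H\le G$ and every integer $k$ prime to $|P|$ there is $B\in N_{GL(T)}(P)$ centralizing $\bar H$ with $B\kappa_H=k\kappa_H$. In particular, $G$ is homogeneous if all classes $\kappa_H$ have order in $\{1,2,3,4,6\}$.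
\end{theorem}

\begin{theorem}\label{thm:D}
\begin{enumerate}
\item[(i)] All irreducible crystallographic groups of dimension at most $2$ are homogeneous.
\item[(ii)] All irreducible split crystallographic groups of dimension $3$ are homogeneous.
\item[(iii)] There is an irreducible non-split crystallographic group of dimension $3$, the space group $I\bar43d$, that is not homogeneous.
\end{enumerate}
Hence the least dimension of a non-homogeneous irreducible crystallographic group is $3$, and among split groups it is $4$, attained by $G_5$.
\end{theorem}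

\begin{theorem}\label{thm:E}
Let $\ell$ be a prime, $\zeta$ a primitive $\ell$-th root of unity, and $G$ an irreducible crystallographic group with point group cyclic of order $\ell$. Then $G\cong I\rtimes\langle\zeta\rangle$ for a fractional ideal $I$ of $\mathbb Z[\zeta]$, and $G$ is homogeneous if and only if $I$ is principal. Hence all irreducible crystallographic groups with point group of order $\ell$ are homogeneous if and only if $\mathbb Q(\zeta)$ has class number $1$, that is, if and only if $\ell\le19$.
\end{theorem}

\subsection{Method}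

Replacing the lattice $T$ by its profinite completion $\widehat T=T\otimes\widehat{\mathbb Z}$ embeds $G$ in a larger group $\widehat G$. Two tuples of $G$ have the same type exactly when an automorphism of $\widehat G$ of a natural kind maps one to the other (Proposition~\ref{prop:types}). Homogeneity becomes a local-global question: can such a profinite automorphism be replaced by an automorphism of $G$? It fails in two ways. The ring $\widehat{\mathbb Z}$ has many units while $\mathbb Z$ has two, and a finite subgroup of $G$ sees a unit only modulo some integer; this gives Theorems~\ref{thm:A}, \ref{thm:C} and \ref{thm:D}. And a lattice may have a symmetry at every prime that it does not have globally; this gives Theorem~\ref{thm:E}. Section~\ref{sec:GN} shows the first phenomenon by hand in $G_5$.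

\section{Coordinates, automorphisms, cocycles}\label{sec:coord}

Throughout, $G$ is a crystallographic group of dimension $n\ge1$ with translation subgroup $T$, written additively, and point group $P$, regarded as a subgroup of $GL(T)$.

\subsection{Coordinates}

Choose for each $p\in P$ a preimage $\dot p\in G$, with $\dot 1=1$, and define $f(p,q)\in T$ by $\dot p\,\dot q=f(p,q)\,\dot{(pq)}$. Writing $(x,p)$ for the element $x\dot p$, we get
\begin{equation}\label{eq:mult}
(x,p)(y,q)=(x+py+f(p,q),\,pq).
\end{equation}
Here $f(1,q)=f(p,1)=0$, and associativity of \eqref{eq:mult} is the identity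
\begin{equation}\label{eq:2cocycle}
f(p,q)+f(pq,w)=p\,f(q,w)+f(p,qw)\qquad(p,q,w\in P).
\end{equation}
If $G$ is split we always choose $p\mapsto\dot p$ to be a homomorphism, so that $f=0$.

Let $R$ be one of the rings $\mathbb Z$, $\mathbb Z/M$, or $\widehat{\mathbb Z}=\varprojlim_M\mathbb Z/M$, and put $T_R=T\otimes R$. Formula \eqref{eq:mult} makes $G_R=T_R\times P$ a group. Thus $G_{\mathbb Z}=G$, $G_{\mathbb Z/M}=G/MT$, and
\[
\widehat G:=G_{\widehat{\mathbb Z}}=\varprojlim_M G/MT,\qquad \widehat T:=T_{\widehat{\mathbb Z}},\qquad G\le\widehat G .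
\]
Conjugation by an element of $T_R$ is given by
\begin{equation}\label{eq:conj}
(y,1)(x,p)(y,1)^{-1}=(x+(1-p)y,\,p).
\end{equation}

\subsection{Automorphisms}

Let $\mathcal A_R$ be the group of automorphisms of $G_R$ that map $T_R$ onto itself and are $R$-linear on $T_R$. It contains the inner automorphisms. An element $\alpha\in\mathcal A_R$ restricts to some $A\in GL_R(T_R)$, induces some $\theta\in\mathrm{Aut}(P)$, and sends $(0,p)$ to $(c(p),\theta(p))$ for a map $c\colon P\to T_R$. Since $(x,p)=(x,1)(0,p)$,
\[
\alpha(x,p)=(Ax+c(p),\,\theta(p)),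
\]
and we write $\alpha=(A,\theta,c)$. Conversely, let $A\in GL_R(T_R)$, $\theta\in\mathrm{Aut}(P)$ and $c\colon P\to T_R$ be given. The map $\alpha$ defined by this formula is a bijection, and comparing the first coordinates $Ax+Apy+Af(p,q)+c(pq)$ of $\alpha\big((x,p)(y,q)\big)$ and $Ax+c(p)+\theta(p)Ay+\theta(p)c(q)+f(\theta p,\theta q)$ of $\alpha(x,p)\alpha(y,q)$ shows that $\alpha$ is a homomorphism if and only if, for all $p,q\in P$,
\begin{equation}\label{eq:triple}
Ap=\theta(p)A,\qquad c(p)+\theta(p)c(q)-c(pq)=Af(p,q)-f(\theta p,\theta q).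
\end{equation}
So $\mathcal A_R$ is the set of triples satisfying \eqref{eq:triple}. We call the elements of $\mathcal A_{\widehat{\mathbb Z}}$ \emph{profinite automorphisms}.

A subset of $G$ is \emph{definable} if it is the set of elements satisfying some formula without parameters. Definable sets are invariant under automorphisms.

\begin{lemma}\label{lem:def}
The subgroups $T$ and $MT$ $(M\ge1)$ are definable in $G$, and $\mathrm{Aut}(G)=\mathcal A_{\mathbb Z}$.
\end{lemma}

\begin{proof}
Let $d=|P|$. We claim that $T=\{g\in G:\forall h\ [g,h^d]=1\}$. Every $h^d$ lies in $T$, which gives one inclusion. If $g$ commutes with all $h^d$, it centralizes $dT$, so it acts trivially on $V$, and $g\in T$ by faithfulness. Then $MT$ is the set of $M$-th powers of elements of $T$. Every automorphism preserves the definable set $T$ and is additive on it.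
\end{proof}

If $\mathrm{End}_{\mathbb QP}(V)=\mathbb Q$, then $V$ is irreducible, since by Maschke's theorem a proper nonzero submodule would give a nontrivial idempotent; and an element of $GL(T)$ commuting with $P$ is a rational scalar preserving $T$ together with its inverse, so it is $\pm1$.

\subsection{First cohomology}\label{sec:coh}

Let $F$ be a finite group acting on an abelian group $X$. A \emph{cocycle} is a map $z\colon F\to X$ with $z(pq)=z(p)+pz(q)$; a \emph{coboundary} is a map $p\mapsto(1-p)y$ with $y\in X$; and $H^1(F,X)=Z^1(F,X)/B^1(F,X)$ is the quotient of the group of cocycles by that of coboundaries. For $S\le F$, restriction of maps induces $\mathrm{res}\colon H^1(F,X)\to H^1(S,X)$. In the split case \eqref{eq:triple} says that $c\circ\theta^{-1}\in Z^1(P,T_R)$; in particular $(1,1,z)\in\mathcal A_R$ for every $z\in Z^1(P,T_R)$. We need three facts.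

\begin{enumerate}
\item[(H1)] \emph{If $z\in Z^1(F,X)$ restricts to a coboundary on $S\le F$, then $[F:S]\,z$ is a coboundary.} Subtracting a coboundary, assume $z|_S=0$. Then $z$ is constant on each coset $qS$. Let $y=\sum z(q)$, summed over $F/S$; summing $z(pq)=z(p)+pz(q)$ over $F/S$ gives $y=[F:S]z(p)+py$.
\item[(H2)] With $S=1$: $|F|\,z(p)=(1-p)\sum_{q\in F}z(q)$. So $|F|$ kills $H^1(F,X)$, and $H^1(F,X)=0$ if $X$ is a $\mathbb Q$-vector space.
\item[(H3)] \emph{Let $F=\langle g\rangle$ have order $\nu$.} A cocycle satisfies $z(g^i)=(1+g+\dots+g^{i-1})z(g)$, and this formula defines a cocycle with $z(g)=x$ exactly when $(1+g+\dots+g^{\nu-1})x=0$.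
\end{enumerate}

Finally, $(\mathbb Z/e)^*=\{\pm1\}$ if and only if $e\in\{1,2,3,4,6\}$: the order of $(\mathbb Z/e)^*$ is at least $4$ when $e$ is divisible by $8$, $9$, $12$ or a prime $\ge5$.

\section{An invariant that finite quotients do not see}\label{sec:GN}

Let $N\ge3$, $T=\mathbb Z^N/\mathbb Z\mathbf 1$, and let $\bar e_1,\dots,\bar e_N$ be the images of the standard basis vectors, so that $\bar e_1+\dots+\bar e_N=0$ and $\bar e_1,\dots,\bar e_{N-1}$ is a basis of $T$.

\begin{lemma}\label{lem:GN}
The group $G_N=T\rtimes S_N$ is a split crystallographic group of dimension $N-1$ with $\mathrm{End}_{\mathbb QS_N}(V)=\mathbb Q$. In particular it is irreducible.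
\end{lemma}

\begin{proof}
As $N\ge3$, the elements $\bar e_i$ are distinct, so $S_N$ acts faithfully and $T$ is maximal abelian. Let $B$ commute with $S_N$ and let $S$ be the stabilizer of $1$ in $S_N$. A vector of $V=\mathbb Q^N/\mathbb Q\mathbf 1$ fixed by $S$ has, by averaging over $S$, an $S$-fixed representative in $\mathbb Q^N$, which lies in $\mathbb Qe_1+\mathbb Q\mathbf 1$. So $B\bar e_1=\lambda\bar e_1$ with $\lambda\in\mathbb Q$, and $B\bar e_{w(1)}=wB\bar e_1=\lambda\bar e_{w(1)}$ for all $w\in S_N$.
\end{proof}

The coordinate sum of $\mathbf 1$ is $N$, so the coordinate sum induces an $S_N$-invariant homomorphism $s\colon T\to\mathbb Z/N$. By invariance,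
\[
\sigma\colon G_N\to\mathbb Z/N,\qquad\sigma(x,p)=s(x),
\]
is a homomorphism. Its kernel is the semidirect product of $S_N$ with the lattice of integer vectors of coordinate sum $0$, the affine Coxeter group of type $\widetilde A_{N-1}$. So $G_N$ contains a homogeneous group with the same point group as a normal subgroup of index $N$.

\begin{lemma}\label{lem:sigma}
\begin{enumerate}
\item[(a)] $s\circ z=0$ for every $z\in Z^1(S_N,T)$.
\item[(b)] If $N\ne6$, every $\alpha\in\mathrm{Aut}(G_N)$ satisfies $\sigma\circ\alpha=\pm\sigma$.
\end{enumerate}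
\end{lemma}

\begin{proof}
(a) Since $s$ is invariant, $s\circ z\colon S_N\to\mathbb Z/N$ is a homomorphism, so it suffices to show that it kills each transposition $\pi=(i\ j)$. Let $a\in\mathbb Z^N$ represent $z(\pi)$. From $z(\pi)+\pi z(\pi)=z(1)=0$ we get $a+\pi a=\mu\mathbf 1$ with $\mu\in\mathbb Z$, that is, $a_i+a_j=\mu$ and $2a_l=\mu$ for $l\ne i,j$. Such an $l$ exists, so $\mu=2\mu'$ with $\mu'\in\mathbb Z$, and the coordinate sum of $a$ is $2\mu'+(N-2)\mu'=N\mu'$.

(b) Write $\alpha=(A,\theta,c)$. For $N\neq6$ every automorphism of $S_N$ is inner, so $\theta(p)=wpw^{-1}$ for some $w\in S_N$. By \eqref{eq:triple}, $w^{-1}A$ commutes with $S_N$, so $A=\varepsilon w$ with $\varepsilon=\pm1$. Also $c=z\circ\theta$ with $z\in Z^1(S_N,T)$. By (a), $\sigma\alpha(x,p)=s(\varepsilon wx)+s(z(\theta p))=\varepsilon s(x)$.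
\end{proof}

Let $\gamma$ be the $N$-cycle with $\gamma e_i=e_{i+1}$ (indices modulo $N$), and put $y_0=\sum_{i=1}^N(N-i)\bar e_i$. In $\mathbb Z^N$ we have $(1-\gamma)\sum_i(N-i)e_i=(N-1)e_1-e_2-\dots-e_N=Ne_1-\mathbf 1$, so
\begin{equation}\label{eq:y0}
(1-\gamma)y_0=N\bar e_1 .
\end{equation}

\begin{example}\label{ex:G5}
Let $N=5$, $u=(\bar e_1,\gamma)$ and $v=(2\bar e_1,\gamma)$. Both elements have order $5$; for instance $u^5=(\bar e_1+\dots+\bar e_5,1)=1$. Since $\sigma(u)=1$ and $\sigma(v)=2\ne\pm1$ in $\mathbb Z/5$, no automorphism of $G_5$ maps $u$ to $v$.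

For an integer $\lambda\neq0$ the map $(x,p)\mapsto(\lambda x,p)$ is an endomorphism of $G_5$, and it induces an automorphism of $G_5/MT$ whenever $\lambda$ is prime to $M$. For $\lambda=2$ it maps $u$ to $v$; this settles all odd $M$. For $\lambda=7$ it maps $u$ to $(7\bar e_1,\gamma)$, and by \eqref{eq:conj} and \eqref{eq:y0} conjugation by $(-y_0,1)$, with $y_0=4\bar e_1+3\bar e_2+2\bar e_3+\bar e_4$, carries this element to $(7\bar e_1-5\bar e_1,\gamma)=v$; this settles all $M$ prime to $7$. For arbitrary $M$ choose $\lambda\equiv2\pmod5$ with $\lambda\equiv 1$ modulo the other primes dividing $M$, write $2-\lambda=5\mu$, and conjugate by $(\mu y_0,1)$. So in every quotient $G_5/MT$ an automorphism maps $u$ to $v$. The multiplier must change with $M$, because only $\pm1$ are prime to all $M$. In $\widehat{\mathbb Z}$ a single unit $\hat\lambda\equiv2\pmod 5$ serves all $M$ at once.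
\end{example}

To conclude that $G_5$ is not homogeneous, we must know that a first-order formula sees nothing beyond the quotients $G/MT$. This is the subject of the next section.

\section{Types and profinite automorphisms}\label{sec:types}

\subsection{The ring $\widehat{\mathbb Z}$}

Recall that $\widehat{\mathbb Z}=\prod_r\mathbb Z_r$, the product of the rings of $r$-adic integers over all primes $r$. It is torsion-free, so it embeds in the $\mathbb Q$-algebra $\mathbb A=\mathbb Q\otimes\widehat{\mathbb Z}$, and $\widehat{\mathbb Z}/M\widehat{\mathbb Z}=\mathbb Z/M$.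

\begin{lemma}\label{lem:Zhat}
\begin{enumerate}
\item[(a)] $\mathbb Z\cap M\widehat{\mathbb Z}=M\mathbb Z$ for $M\geq1$; in $\mathbb A$ we have $\mathbb Q\cap\widehat{\mathbb Z}=\mathbb Z$; and $\mathbb Z\cap\widehat{\mathbb Z}^*=\{\pm1\}$.
\item[(b)] The reduction $\widehat{\mathbb Z}^*\to(\mathbb Z/M)^*$ is onto.
\item[(c)] A finite system of linear equations with integer coefficients and integer right-hand sides that is solvable over $\widehat{\mathbb Z}$ is solvable over $\mathbb Z$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first claim restates $\widehat{\mathbb Z}/M\widehat{\mathbb Z}=\mathbb Z/M$. If $a/M\in\widehat{\mathbb Z}$ then $a\in\mathbb Z\cap M\widehat{\mathbb Z}=M\mathbb Z$. An integer other than $\pm1$ is divisible by a prime $r$ and is not a unit of $\mathbb Z_r$. (b) For $k$ prime to $M$ take the element with component $k$ at the primes dividing $M$ and $1$ at the others. (c) By the Smith normal form, invertible integer changes of equations and unknowns turn the system into equations $d_i\xi_i=b_i$ or $0=b_i$ with $d_i,b_i\in\mathbb Z$, $d_i\geq1$; now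 use (a).
\end{proof}

A substructure $X\subseteq Y$ is \emph{elementary}, written $X\prec Y$, if $X\models\phi(a)\Leftrightarrow Y\models\phi(a)$ for every formula $\phi$ and every tuple $a$ from $X$. Two structures are \emph{elementarily equivalent} if they satisfy the same formulas without free variables. A subgroup $X$ of an abelian group $Y$ is \emph{pure} if $X\cap MY=MX$ for all $M$. We use two facts from the model theory of abelian groups.

\begin{enumerate}
\item[(M1)] (Szmielew.) Two nonzero torsion-free abelian groups $X,Y$ with $|X/rX|=|Y/rY|<\infty$ for every prime $r$ are elementarily equivalent.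
\item[(M2)] (Sabbagh; see \cite{Prest}.) A pure embedding between elementarily equivalent modules is elementary.
\end{enumerate}

The groups $\mathbb Z$ and $\widehat{\mathbb Z}$ are nonzero and torsion-free, with quotients of order $r$ modulo $r$, and $\mathbb Z$ is pure in $\widehat{\mathbb Z}$ by Lemma~\ref{lem:Zhat}(a). Hence $(\mathbb Z,+)\prec(\widehat{\mathbb Z},+)$.

\subsection{Types as orbits}

No irreducibility is needed in the two propositions that follow.

\begin{proposition}\label{prop:types}
Let $G$ be a crystallographic group and $u,v\in G^m$. Then $\mathrm{tp}(u)=\mathrm{tp}(v)$ if and only if some $\alpha\in\mathcal A_{\widehat{\mathbb Z}}$ satisfies $\alpha(u)=v$.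
\end{proposition}

\begin{proof}
Suppose first that $\alpha(u)=v$ with $\alpha\in\mathcal A_{\widehat{\mathbb Z}}$. We show that $G\prec\widehat G$; then $\mathrm{tp}_G(u)=\mathrm{tp}_{\widehat G}(u)=\mathrm{tp}_{\widehat G}(v)=\mathrm{tp}_G(v)$, the middle equality because $\alpha\in\mathrm{Aut}(\widehat G)$.

Fix a basis of $T$, so that $G_R=R^n\times P$ for $R\in\{\mathbb Z,\widehat{\mathbb Z}\}$, the elements of $P$ are integer matrices and $f$ has values in $\mathbb Z^n$. To each formula $\phi$ of the language of groups with $j$ free variables and each $\bar p\in P^j$ we attach a formula $\phi^{\bar p}$ of the language of abelian groups, with $nj$ free variables and the parameter $1$, such that for both rings $R$ and all $x_1,\dots,x_j\in R^n$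
\[
G_R\models\phi\big((x_1,p_1),\dots,(x_j,p_j)\big)\iff(R,+)\models\phi^{\bar p}(x_1,\dots,x_j).
\]
By \eqref{eq:mult} and $(x,p)^{-1}=(-p^{-1}x-p^{-1}f(p,p^{-1}),p^{-1})$, a group word $w$ takes at $\big((x_i,p_i)\big)_i$ the value $(\sum_iB_ix_i+t,\,w(\bar p))$, where the integer matrices $B_i$ and the vector $t\in\mathbb Z^n$ depend only on $w$ and $\bar p$. So the atomic formula $w=1$ translates to a false formula if $w(\bar p)\neq1$, and otherwise to the $n$ equations $\sum_iB_ix_i+t=0$, in which an integer constant is a multiple of the parameter $1$. Connectives are kept, and $\exists g\,\psi$ translates to the finite disjunction $\bigvee_{q\in P}\exists y\in R^n\ \psi^{\bar p,q}$. Since $(\mathbb Z,+)\prec(\widehat{\mathbb Z},+)$ and $1\in\mathbb Z$, we obtain $G\prec\widehat G$.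

Conversely, let $\mathrm{tp}(u)=\mathrm{tp}(v)$ and fix $M\ge1$. Let $g_1,\dots,g_J$ represent the cosets of $MT$ in $G$. As $T$ and $MT$ are definable (Lemma~\ref{lem:def}), one formula satisfied by $u$ says: there are $x_1,\dots,x_J$ such that every element is congruent modulo $MT$ to exactly one $x_i$, the products $x_ix_{i'}$ modulo $MT$ follow the multiplication table of the $g_i$, $x_i\in T$ exactly for those $i$ with $g_i\in T$, and each $u_j$ is congruent to the $x_i$ with $u_j\equiv g_i$. The tuple $v$ satisfies this formula with witnesses $g_1',\dots,g_J'$, and $g_i\mapsto g_i'$ is an automorphism of $G/MT$ that preserves $T/MT$ and maps $u$ to $v$ modulo $MT$. Let $\Sigma_M$ be the finite nonempty set of such automorphisms. If $M$ divides $M'$, an element of $\Sigma_{M'}$ preserves $M(T/M'T)=MT/M'T$ and so induces an element of $\Sigma_M$. An inverse limit of nonempty finite sets over a directed set is nonempty. A compatible family $(\alpha_M)$ defines an automorphism $\alpha$ of $\widehat G=\varprojlim G/MT$, with inverse defined by $(\alpha_M^{-1})$, that preserves $\widehat T$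 and maps $u$ to $v$. Each $\alpha_M$ is additive, hence $\mathbb Z/M$-linear, on $T/MT$, so $\alpha$ is $\widehat{\mathbb Z}$-linear on $\widehat T$.
\end{proof}

A profinite automorphism has three components. The component $\theta$ is finite data. The next proposition shows that $c$ is never an obstruction, so that the whole difficulty lies in the matrix $A$.

\begin{proposition}\label{prop:descent}
Let $(A,\theta,\hat c)\in\mathcal A_{\widehat{\mathbb Z}}$ map $u\in G^m$ to $v\in G^m$, and suppose that $A\in GL(T)$. Then some $(A,\theta,c)\in\mathrm{Aut}(G)$ maps $u$ to $v$.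
\end{proposition}

\begin{proof}
Write $u_i=(x_i,p_i)$, $v_i=(y_i,\theta(p_i))$. For fixed $A$ and $\theta$, the conditions on $c$ are the second equation of \eqref{eq:triple} and $c(p_i)=y_i-Ax_i$. In a basis of $T$ this is a finite linear system for the coordinates of the vectors $c(p)$, with integer coefficients and, because $A$ is integral, integer right-hand sides. It has the solution $\hat c$ over $\widehat{\mathbb Z}$; apply Lemma~\ref{lem:Zhat}(c).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The first assertion is Lemma~\ref{lem:GN}. As $N\notin\{1,2,3,4,6\}$, there is an integer $k$ prime to $N$ with $k\not\equiv\pm1\pmod N$. Put $u=(\bar e_1,\gamma)$ and $v=(k\bar e_1,\gamma)$. By Lemma~\ref{lem:Zhat}(b) there is $\hat\lambda\in\widehat{\mathbb Z}^*$ with $k-\hat\lambda=N\mu$, $\mu\in\widehat{\mathbb Z}$. The profinite automorphism $(\hat\lambda,1,0)$ maps $u$ to $(\hat\lambda\bar e_1,\gamma)$, and by \eqref{eq:conj} and \eqref{eq:y0} conjugation by $(\mu y_0,1)\in\widehat G$ maps this element to $(\hat\lambda\bar e_1+N\mu\bar e_1,\gamma)=v$. So $\mathrm{tp}(u)=\mathrm{tp}(v)$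 by Proposition~\ref{prop:types}. But $\sigma(u)=1$ and $\sigma(v)=k\ne\pm1$ in $\mathbb Z/N$, so by Lemma~\ref{lem:sigma}(b) no automorphism of $G_N$ maps $u$ to $v$.
\end{proof}

\section{Tuples generating an infinite subgroup}\label{sec:B}

For $G=\mathbb Z$, a unit $\hat\lambda\in\widehat{\mathbb Z}^*$ that maps a nonzero integer to an integer is rational, hence $\pm1$. In an irreducible group the same argument applies to the matrix $A$ once we view it as an $\mathbb A$-point of a rational vector space. Put $V_{\mathbb A}=V\otimes_{\mathbb Q}\mathbb A\supseteq\widehat T$, and for $\theta\in\mathrm{Aut}(P)$ let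
\[
L_\theta=\{B\in\mathrm{End}_{\mathbb Q}(V):\ Bp=\theta(p)B\ \text{ for all }p\in P\}.
\]
The solutions over the $\mathbb Q$-algebra $\mathbb A$ of a homogeneous linear system with rational coefficients are the $\mathbb A$-span of the rational solutions, as row reduction over $\mathbb Q$ shows. So if $(A,\theta,c)\in\mathcal A_{\widehat{\mathbb Z}}$, then $A\in L_\theta\otimes\mathbb A$. For $B\in L_\theta$ the kernel of $B$ is $P$-invariant, since $Bx=0$ gives $Bpx=\theta(p)Bx=0$. Hence:
\begin{equation}\label{eq:schur}
\text{if $G$ is irreducible, every nonzero $B\in L_\theta$ is invertible.}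
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\alpha=(A,\theta,c)\in\mathcal A_{\widehat{\mathbb Z}}$ map $u$ to $v$ (Proposition~\ref{prop:types}). The subgroup $\langle u\rangle\cap T$ has finite index in the infinite group $\langle u\rangle$, so there is a word $w$ with $t=w(u)\in T\setminus\{0\}$. Then $t'=At=\alpha(t)=w(v)$ lies in $G\cap\widehat T=T$.

By \eqref{eq:schur} the $\mathbb Q$-linear map $\mathrm{ev}\colon L_\theta\to V$, $B\mapsto Bt$, is injective; let $W$ be its image. Tensoring over the field $\mathbb Q$ is exact, so $\mathrm{ev}\otimes\mathbb A$ is injective with image $W\otimes\mathbb A=\ker\big(V_{\mathbb A}\to(V/W)\otimes\mathbb A\big)$. The vector $t'=At$ lies in $V$ and in $W\otimes\mathbb A$. Since $V/W\to(V/W)\otimes\mathbb A$ is injective, $t'\in W$, say $t'=Bt$ with $B\in L_\theta$. Now $A-B\in L_\theta\otimes\mathbb A$ kills $t$, so $A=B$. In a basis of $T$ the entries of $A$ lie in $\mathbb Q\cap\widehat{\mathbb Z}=\mathbb Z$ and $\det A\in\mathbb Z\cap\widehat{\mathbb Z}^*=\{\pm1\}$. So $A\in GL(T)$, and Proposition~\ref{prop:descent}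 applies.

If $u,v$ have the same type in $(G,t)$, then the extended tuples $(u,t)$ and $(v,t)$ have the same type in $G$ and generate infinite subgroups, so an automorphism fixing $t$ maps $u$ to $v$.
\end{proof}

\begin{remark}
Irreducibility enters only through the injectivity of $\mathrm{ev}$, and the theorem fails without it. In $G_5\times\mathbb Z$ let $t$ generate the second factor and let $u,v\in G_5$ be as in Example~\ref{ex:G5}. The pairs $(u,t)$ and $(v,t)$ generate infinite subgroups, and they have the same type, by the product of a profinite automorphism of $G_5$ with the identity. The center of $G_5$ lies in $T$ and is fixed by $S_5$, so it is trivial. An automorphism of $G_5\times\mathbb Z$ therefore preserves the center $\mathbb Z$ and induces an automorphism of $G_5$, which cannot map $u$ to $v$.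
\end{remark}

All later proofs start from the following reformulation.

\begin{corollary}\label{cor:finite}
An irreducible crystallographic group $G$ is homogeneous if and only if for every finite subgroup $H\le G$ and every $\alpha\in\mathcal A_{\widehat{\mathbb Z}}$ with $\alpha(H)\subseteq G$ there is $\beta\in\mathrm{Aut}(G)$ with $\beta|_H=\alpha|_H$.
\end{corollary}

\begin{proof}
If $G$ is homogeneous, apply Proposition~\ref{prop:types} to a tuple $u$ enumerating $H$ and to $v=\alpha(u)$. Conversely, let $\mathrm{tp}(u)=\mathrm{tp}(v)$. By Theorem~\ref{thm:B} we may assume that $H=\langle u\rangle$ is finite. If $\alpha\in\mathcal A_{\widehat{\mathbb Z}}$ maps $u$ to $v$, then $\alpha(H)=\langle v\rangle\subseteq G$, and $\beta(u)=v$.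
\end{proof}

In verifying this condition we may replace the pair $(H,\alpha)$ by $(\beta_0(H),\alpha\beta_0^{-1})$ for any $\beta_0\in\mathrm{Aut}(G)$.

\section{Point groups with only scalar endomorphisms}\label{sec:C}

A finite subgroup does not force $A$ to be rational. When $\mathrm{End}_{\mathbb QP}(V)=\mathbb Q$, the failure is confined to one scalar.

\begin{lemma}\label{lem:scalar}
Suppose $\mathrm{End}_{\mathbb QP}(V)=\mathbb Q$ and let $(A,\theta,c)\in\mathcal A_{\widehat{\mathbb Z}}$. Then $A=\hat\lambda A_0$ with $\hat\lambda\in\widehat{\mathbb Z}^*$, $A_0\in GL(T)$, and $A_0p=\theta(p)A_0$ for all $p\in P$.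
\end{lemma}

\begin{proof}
Since $0\ne A\in L_\theta\otimes\mathbb A$, there is $B\neq0$ in $L_\theta$, and $B$ is invertible by \eqref{eq:schur}. For $B'\in L_\theta$ the map $B^{-1}B'$ commutes with $P$, so $L_\theta=\mathbb QB$. Let $A_0\in L_\theta$ be the multiple of $B$ whose matrix in a basis of $T$ has integer entries with greatest common divisor $1$. Then $A=\hat\lambda A_0$ with $\hat\lambda\in\mathbb A$. Some integer combination of the entries of $A_0$ equals $1$; the same combination of the entries of $A$ equals $\hat\lambda$, so $\hat\lambda\in\widehat{\mathbb Z}$. As $\det A=\hat\lambda^n\det A_0$ is a unit of $\widehat{\mathbb Z}$, so are $\hat\lambda$ and $\det A_0$, and $\det A_0=\pm1$ by Lemma~\ref{lem:Zhat}(a).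
\end{proof}

\subsection{Split groups}\label{sec:split}

Let $G=T\rtimes P$ and let $H=\{(b(p),p):p\in\bar H\}$ be finite; \eqref{eq:mult} with $f=0$ gives $b\in Z^1(\bar H,T)$. A coboundary on $\bar H$ extends to a coboundary on $P$, so
\[
Q_H=Z^1(\bar H,T)\big/\{z|_{\bar H}:z\in Z^1(P,T)\}.
\]
The automorphisms $(1,1,z)$, $z\in Z^1(P,T)$, replace $b$ by $b+z|_{\bar H}$. Thus $\kappa_H$ is what remains of $b$ modulo the automorphisms acting trivially on $T$ and on $P$.

Let $B\in N_{GL(T)}(P)$ centralize $\bar H$ and put $\theta_B(p)=BpB^{-1}$. For $b'\in Z^1(\bar H,T)$ we have $Bb'(pq)=Bb'(p)+pBb'(q)$, so $Bb'$ is a cocycle. For $z\in Z^1(P,T)$ the map $z'(p)=Bz(B^{-1}pB)$ is a cocycle on $P$, since $z'(pq)=z'(p)+B(B^{-1}pB)z(B^{-1}qB)=z'(p)+pz'(q)$, and $z'|_{\bar H}=Bz|_{\bar H}$. So $B$ acts on $Q_H$.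

By (H2), $|H|\,b(p)=(1-p)y_H$ with $y_H=\sum_{q\in\bar H}b(q)$. As $|H|$ divides $|P|$,
\begin{equation}\label{eq:kill}
\text{if }\ \mu\in|P|\widehat{\mathbb Z},\ \text{ then }\ \mu\,b(p)=(1-p)y\ \ (p\in\bar H)\ \text{ for } y=(\mu/|H|)\,y_H\in\widehat T.
\end{equation}
This is the sense in which $H$ sees a unit $\hat\lambda$ only modulo $|P|$.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Suppose $G$ is homogeneous, and let $H$, $b$ and $k$ be given. Choose $\hat\lambda\in\widehat{\mathbb Z}^*$ with $\mu=k-\hat\lambda\in|P|\widehat{\mathbb Z}$, and $y$ as in \eqref{eq:kill}. Because $G$ is split, $(\hat\lambda,1,0)\in\mathcal A_{\widehat{\mathbb Z}}$. Following it by conjugation by $(y,1)$, we obtain $\alpha\in\mathcal A_{\widehat{\mathbb Z}}$ with $\alpha(b(p),p)=(kb(p),p)\in G$ for $p\in\bar H$. By Corollary~\ref{cor:finite} some $(B,\theta,c)\in\mathrm{Aut}(G)$ agrees with $\alpha$ on $H$: for $p\in\bar H$, $\theta(p)=p$ and $Bb(p)+c(p)=kb(p)$. By \eqref{eq:triple}, $BpB^{-1}=\theta(p)$ for all $p\in P$, so $B$ normalizes $P$ and centralizes $\bar H$. The cocycle $c\circ\theta^{-1}\in Z^1(P,T)$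 agrees with $c$ on $\bar H$. Hence $B\kappa_H=k\kappa_H$.

Conversely, assume the criterion and let $H$ be finite, $\alpha\in\mathcal A_{\widehat{\mathbb Z}}$, $\alpha(H)\subseteq G$. Write $\alpha=(\hat\lambda A_0,\theta,c_0)$ as in Lemma~\ref{lem:scalar}. Because $G$ is split, $\beta_0=(A_0,\theta,0)\in\mathrm{Aut}(G)$, and $\alpha\beta_0^{-1}=(\hat\lambda,1,c_0\circ\theta^{-1})$. Replacing $(H,\alpha)$ by $(\beta_0(H),\alpha\beta_0^{-1})$, we may assume $\alpha=(\hat\lambda,1,c)$ with $c\in Z^1(P,\widehat T)$. Let $k$ be an integer with $\mu=\hat\lambda-k\in|P|\widehat{\mathbb Z}$; it is prime to $|P|$ since $\hat\lambda$ is a unit. Let $B$ be given by the criterion for $H$ and $k$, so that $kb-Bb=z_0|_{\bar H}$ with $z_0\in Z^1(P,T)$, and let $y$ be as in \eqref{eq:kill}. Then $\hat z(p)=z_0(p)+(1-p)y+c(p)$ is an element of $Z^1(P,\widehat T)$, so $(B,\theta_B,\hat z\circ\theta_B)\in\mathcal A_{\widehat{\mathbb Z}}$. For $p\in\bar H$ this triple maps $(b(p),p)$ to the element with linear part $p$ and first coordinate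
\[
Bb(p)+\big(kb(p)-Bb(p)\big)+(\hat\lambda-k)b(p)+c(p)=\hat\lambda b(p)+c(p),
\]
which is $\alpha(b(p),p)$. As $B\in GL(T)$, Proposition~\ref{prop:descent} gives an automorphism of $G$ agreeing with $\alpha$ on $H$, and Corollary~\ref{cor:finite} shows that $G$ is homogeneous.

Finally, let $\kappa_H$ have order $e\in\{1,2,3,4,6\}$. By (H2), $e$ divides $|H|$, hence $|P|$. An integer $k$ prime to $|P|$ is $\equiv\pm1\pmod e$, and $B=\pm1$ satisfies the criterion.
\end{proof}

\begin{remark}
In $G_N$ take $H=\langle(\bar e_1,\gamma)\rangle$. By Lemma~\ref{lem:sigma}(a), $b'\mapsto s(b'(\gamma))$ induces a homomorphism $Q_H\to\mathbb Z/N$, and it sends $\kappa_H$ to $1$. For $N\neq6$ the normalizer consists of the maps $\pm w$, $w\in S_N$, which multiply $s$ by $\pm1$. So the criterion fails for each $k$ prime to $N!$ with $k\not\equiv\pm1\pmod N$.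
\end{remark}

\subsection{The affine action}\label{sec:affine}

For non-split groups neither $(\hat\lambda,1,0)$ nor $(A_0,\theta,0)$ need satisfy \eqref{eq:triple}. The defect is controlled by the translation parts in the action of $G$ on $V$, which we now set up. Put $a(p)=|P|^{-1}\sum_{w\in P}f(p,w)\in V$. Summing \eqref{eq:2cocycle} over $w$ gives
\begin{equation}\label{eq:a}
f(p,q)=a(p)+pa(q)-a(pq).
\end{equation}
For any $a\colon P\to V$ satisfying \eqref{eq:a}, the formula $(x,p)\cdot\xi=p\xi+x+a(p)$ defines an action, since
\[
p\big(q\xi+y+a(q)\big)+x+a(p)=pq\xi+\big(x+py+f(p,q)\big)+a(pq).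
\]
It is a faithful affine action of $G$ on $V$ and of $\widehat G$ on $V_{\mathbb A}$, with $T$ and $\widehat T$ acting by translations. In coordinates centered at a point $z\in V$, the element $(x,p)$ acts by $\eta\mapsto p\eta+x+a_z(p)$, where $a_z(p)=a(p)-(1-p)z$ again satisfies \eqref{eq:a}. Let $\tau_z\colon P\to V/T$ be $a_z$ modulo $T$. By \eqref{eq:a} it is a cocycle; $\tau_z(p)$ is the set of translation parts, relative to the origin $z$, of the elements of $G$ with linear part $p$; and $\tau_z(p)-\tau_{z'}(p)$ is the class of $(1-p)(z'-z)$. A finite subgroup $H\le G$ fixes a point $z\in V$, the centroid of an orbit, and then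
\begin{equation}\label{eq:fixed}
x+a_z(p)=0\ \text{ for }(x,p)\in H,\qquad\text{so}\qquad\tau_z|_{\bar H}=0 .
\end{equation}

\begin{lemma}[Bieberbach]\label{lem:bieb}
Every $\alpha=(A,\theta,c)\in\mathrm{Aut}(G)$ is conjugation by an affine map of $V$ with linear part $A$.
\end{lemma}

\begin{proof}
Put $\delta(p)=c(p)+a(\theta p)-Aa(p)$. By \eqref{eq:a} and both parts of \eqref{eq:triple},
\[
\delta(p)+\theta(p)\delta(q)-\delta(pq)=c(p)+\theta(p)c(q)-c(pq)+f(\theta p,\theta q)-Af(p,q)=0,
\]
so $\delta\circ\theta^{-1}\in Z^1(P,V)$, and (H2) gives $y\in V$ with $\delta(p)=(1-\theta(p))y$. For $\Phi(\xi)=A\xi+y$, the map $\Phi(x,p)\Phi^{-1}$ has linear part $\theta(p)$ and translation part $Ax+Aa(p)+(1-\theta(p))y=Ax+c(p)+a(\theta p)$, so it is $\alpha(x,p)$.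
\end{proof}

The following sufficient condition replaces the last sentence of Theorem~\ref{thm:C}.

\begin{proposition}\label{prop:nonsplit}
Suppose $\mathrm{End}_{\mathbb QP}(V)=\mathbb Q$. Suppose that for each finite subgroup $H\le G$ there are a point $z\in V$ fixed by $H$, a number $e\in\{1,2,3,4,6\}$ and a vector $y\in V^{\bar H}$ such that $e\,\tau_z(p)$ is the class of $(1-p)y$ in $V/T$ for all $p\in P$. Then $G$ is homogeneous.
\end{proposition}

\begin{proof}
Let $H$ be finite and $\alpha=(\hat\lambda A_0,\theta,c)\in\mathcal A_{\widehat{\mathbb Z}}$ as in Lemma~\ref{lem:scalar}, with $\alpha(H)\subseteq G$. We want to change $\hat\lambda$ into a sign and correct $c$ so that both \eqref{eq:triple} and the values on $H$ are kept. Since $(\mathbb Z/e)^*=\{\pm1\}$, there is $\lambda\in\{\pm1\}$ with $\mu=\lambda-\hat\lambda\in e\widehat{\mathbb Z}$. The hypothesis says that $\psi(p)=e\,a_z(p)-(1-p)y$ lies in $T$. By \eqref{eq:a}, $\psi(p)+p\psi(q)-\psi(pq)=ef(p,q)$. For $(x,p)\in H$ we have $\psi(p)=-ex$, by \eqref{eq:fixed} and because $y\in V^{\bar H}$. Put $d=(\mu/e)A_0\psi\colon P\to\widehat T$.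 Then
\[
d(p)+\theta(p)d(q)-d(pq)=(\mu/e)A_0\big(\psi(p)+p\psi(q)-\psi(pq)\big)=\mu A_0f(p,q).
\]
Adding this to the second equation of \eqref{eq:triple} for $\alpha$ shows that $(\lambda A_0,\theta,c+d)\in\mathcal A_{\widehat{\mathbb Z}}$. For $(x,p)\in H$, $\lambda A_0x+c(p)+d(p)=\lambda A_0x+c(p)-\mu A_0x=\hat\lambda A_0x+c(p)$, so the new triple agrees with $\alpha$ on $H$. Since $\lambda A_0\in GL(T)$, Proposition~\ref{prop:descent} and Corollary~\ref{cor:finite} finish the proof.
\end{proof}

\section{Point groups of prime order}\label{sec:E}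

Here $\mathrm{End}_{\mathbb QP}(V)$ is a cyclotomic field, and for odd $\ell$ it is larger than $\mathbb Q$. The translation parts turn out to be harmless; what can fail is the analogue of Lemma~\ref{lem:scalar}, the existence of an integral $A_0$ inducing a given $\theta$.

Let $K=\mathbb Q(\zeta)$ and $O=\mathbb Z[\zeta]$. Recall that $O\cong\mathbb Z[X]/(1+X+\dots+X^{\ell-1})$ is the ring of integers of $K$; that $\mathrm{Gal}(K/\mathbb Q)\cong(\mathbb Z/\ell)^*$ is cyclic, with elements $\varphi_j\colon\zeta\mapsto\zeta^j$; that it permutes the prime ideals above each rational prime transitively; and that $\ell$ is the only ramified prime, $(1-\zeta)$ being the only prime ideal above it.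

\begin{proof}[Proof of Theorem~\ref{thm:E}]
\emph{Structure.} Let $g$ generate $P$. The submodule $V^P$ is proper because the action is faithful, so $V^P=0$. The operator $1+g+\dots+g^{\ell-1}$ has image in $V^P$, so it vanishes. Letting $\zeta$ act as $g$ makes $T$ an $O$-module and $V$ a $K$-vector space, of dimension $1$ by irreducibility. So $T$ is a nonzero finitely generated $O$-submodule $I$ of $K$, a fractional ideal. If $h\in G$ has linear part $g$, then $h^\ell\in T$ commutes with $h$, so $h^\ell\in V^P=0$. Thus $\langle h\rangle$ is a complement to $T$ and $G\cong I\rtimes\langle\zeta\rangle$.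

\emph{If $I$ is principal, $G$ is homogeneous.} We may take $I=O$. Let $H\neq1$ be finite and $\alpha=(A,\theta,c)\in\mathcal A_{\widehat{\mathbb Z}}$ with $\alpha(H)\subseteq G$. As $H$ embeds in $P$, it is generated by an element $h=(b,\zeta)$. Let $\theta(\zeta)=\zeta^j$ and $\alpha(h)=(b',\zeta^j)$ with $b'\in O$. The map $\varphi_j$ preserves $O$ and satisfies $\varphi_j(\zeta x)=\zeta^j\varphi_j(x)$, so $(\varphi_j,\theta,0)\in\mathrm{Aut}(G)$; it maps $h$ to $(\varphi_j(b),\zeta^j)$. By (H3), applied to the generator $\zeta^j$, there is $z\in Z^1(P,O)$ with $z(\zeta^j)=b'-\varphi_j(b)$. The composite $(1,1,z)\circ(\varphi_j,\theta,0)$ maps $h$ to $\alpha(h)$, hence agrees with $\alpha$ on $H$. Apply Corollary~\ref{cor:finite}.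

\emph{If $G$ is homogeneous, $I$ is principal.} For $\ell=2$ we have $O=\mathbb Z$ and all fractional ideals are principal. Let $\ell$ be odd, let $\varphi=\varphi_j$ generate the Galois group, and let $\theta(\zeta)=\zeta^j$. We first build a profinite automorphism inducing $\theta$, one prime at a time. Let $r$ be a prime. By the Chinese remainder theorem there is $x_r\in K^*$ with the same valuation as $I$ at each prime ideal above $r$. The fractional ideal $x_r^{-1}I$ involves only prime ideals not above $r$, so some integer $M$ prime to $r$ satisfies $Mx_r^{-1}I\subseteq O$ and $MO\subseteq x_r^{-1}I$. Since $M\in\mathbb Z_r^*$, we get $I\otimes\mathbb Z_r=x_r(O\otimes\mathbb Z_r)$ in $K\otimes\mathbb Q_r$. Therefore $A_r(\xi)=x_r\,\varphi(x_r^{-1}\xi)$, with $\varphi$ extended $\mathbb Q_r$-linearly, is a $\mathbb Z_r$-linear automorphism of $I\otimes\mathbb Z_r$ with $A_r(\zeta\xi)=\zeta^jA_r(\xi)$. The product $A$ of the maps $A_r$ is a $\widehat{\mathbb Z}$-linear automorphism of $\widehat T=\prod_rI\otimes\mathbb Z_r$, and $(A,\theta,0)\in\mathcal A_{\widehat{\mathbb Z}}$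 maps $(0,\zeta)$ to $(0,\zeta^j)$. These two elements of $G$ have the same type.

By homogeneity some $(B,\theta',c)\in\mathrm{Aut}(G)$ maps $(0,\zeta)$ to $(0,\zeta^j)$. Then $B\in GL(I)$ and $B(\zeta x)=\zeta^jB(x)$. The bijection $B\varphi^{-1}\colon\varphi(I)\to I$ commutes with multiplication by $\zeta^j$, which generates $\langle\zeta\rangle$, so it is $O$-linear and is multiplication by some $\eta\in K^*$: $\eta\,\varphi(I)=I$. The ideals $I$ and $\varphi(I)$ have the same norm, so $N_{K/\mathbb Q}(\eta)=\pm1$. As $\ell$ is odd, the embeddings of $K$ into $\mathbb C$ come in complex conjugate pairs, so the norm is positive and equals $1$. By Hilbert's Theorem 90 for the cyclic extension $K/\mathbb Q$, $\eta=\omega/\varphi(\omega)$ with $\omega\in K^*$. The ideal $J=\omega^{-1}I$ satisfies $\varphi(J)=\varphi(\omega)^{-1}\eta^{-1}I=J$, so it is invariant under the Galois group, and in its factorization all prime ideals above a given $r$ have the same exponent. For $r\ne\ell$ their product is $rO$; for $r=\ell$ there is only $(1-\zeta)$. So $J$, and with it $I$, is principal.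

\emph{The class number.} For every fractional ideal $I$ the group $I\rtimes\langle\zeta\rangle$ is crystallographic with point group of order $\ell$, and it is irreducible because a $\zeta$-invariant $\mathbb Q$-subspace of $K$ is an ideal of the field $K$. So all these groups are homogeneous if and only if $K$ has class number $1$. This holds if and only if $\ell\le19$ (Montgomery, Uchida; see Masley--Montgomery or \cite[Ch.~11]{Washington}).
\end{proof}

\section{Dimensions one, two and three}\label{sec:D}

We prove Theorem~\ref{thm:D}. Averaging an inner product over $P$, we regard $P$ as a subgroup of $O(n)$.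

\subsection{Dimensions one and two}

\begin{proof}[Proof of Theorem~\ref{thm:D}(i)]
For $n=1$ we have $P\le\{\pm1\}$. If $P=1$, then $G=\mathbb Z$ has only the trivial finite subgroup and Corollary~\ref{cor:finite} applies. If $P=\{\pm1\}$, apply Theorem~\ref{thm:E} with $\ell=2$.

Let $n=2$. The rotation subgroup $P^+=P\cap SO(2)$ is cyclic of order $\nu$, generated by a rotation $g$ through $2\pi/\nu$. Its trace $2\cos(2\pi/\nu)$ is an integer, so $\nu\in\{1,2,3,4,6\}$. If $\nu\le2$, then $P^+\le\{\pm1\}$, and $P$ either consists of scalars or preserves the two eigenlines of a reflection in $P$, which are rational; both contradict irreducibility. So $\nu\in\{3,4,6\}$. Then $K=\mathbb Q[g]$ is the quadratic field $\mathbb Q(\zeta_\nu)$, with $g$ corresponding to $\zeta_\nu=e^{2\pi i/\nu}$, and $V$ has dimension $1$ over $K$. An element of $G$ with linear part $g$ has $\nu$-th power in $T$ fixed by $g$, hence trivial.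

\medskip\noindent\emph{Case $P=P^+$.} By the last remark $G$ is split. The ring $O=\mathbb Z[\zeta_\nu]$ is the ring of Gaussian or Eisenstein integers, a principal ideal domain, so $T\cong O$ and $G=O\rtimes\langle\zeta_\nu\rangle$. Let $H\ne1$ be finite, generated by $h=(b,\zeta)$ with $\zeta=\zeta_\nu^i\ne1$, $0<i<\nu$, and let $\alpha=(A,\theta,c)\in\mathcal A_{\widehat{\mathbb Z}}$ with $\alpha(H)\subseteq G$. The only nontrivial automorphism of $P$ is inversion, and it is induced by the automorphism of $G$ given by complex conjugation on $O$ and $P$; so we may assume $\theta=1$. Then $A$ commutes with $\zeta_\nu$ and is multiplication by a unit $\hat\lambda$ of $\widehat O=O\otimes\widehat{\mathbb Z}$. Write $\alpha(h)=(b',\zeta)$, $b'=\hat\lambda b+c(\zeta)\in O$. By (H3), a cocycle on $P$ with values in $\widehat O$ takes an arbitrary value at $\zeta_\nu$, and its value at $\zeta$ is $\beta$ times that value, where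
\[
\beta=1+\zeta_\nu+\dots+\zeta_\nu^{i-1}=(1-\zeta)/(1-\zeta_\nu).
\]
So the values of cocycles at $\zeta$ fill $\beta\widehat O$. Suppose $\lambda\in O^*$ satisfies $\lambda\equiv\hat\lambda\pmod{\beta\widehat O}$. Then $b'-\lambda b=(\hat\lambda-\lambda)b+c(\zeta)\in\beta\widehat O$, so $b'-\lambda b=\hat z(\zeta)$ with $\hat z\in Z^1(P,\widehat O)$. The triple $(\lambda,1,\hat z)$ maps $h$ to $\alpha(h)$, and Proposition~\ref{prop:descent} and Corollary~\ref{cor:finite} conclude. Since $\beta$ divides a positive integer $M$ and $\widehat O/M\widehat O=O/MO$, we have $\widehat O/\beta\widehat O=O/\beta O$. It remains to see that $O^*\to(O/\beta O)^*$ is onto.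
\begin{itemize}
\item If $\zeta$ has order $\nu$, then $\zeta=\zeta_\nu^{\pm1}$ and $\beta\in\{1,-\zeta_\nu^{-1}\}$ is a unit. This covers $\nu=3$.
\item If $\nu=4$ and $\zeta=-1$, then $\beta=1+\zeta_4$ has norm $2$ and $O/\beta O=\mathbb F_2$.
\item If $\nu=6$, then $1-\zeta_6=-\zeta_6^2$ is a unit, so $\beta O=(1-\zeta)O$. For $\zeta=-1$, $O/2O=\mathbb F_4$, and the cube roots of unity in $O$ map onto $\mathbb F_4^*$. For $\zeta$ of order $3$, $1-\zeta$ has norm $3$, $O/\beta O=\mathbb F_3$, and $\pm1$ suffice.
\end{itemize}

\medskip\noindent\emph{Case $P\ne P^+$.} Now $[P:P^+]=2$ and every $\rho\in P\setminus P^+$ is a reflection with $\rho g\rho^{-1}=g^{-1}$. An endomorphism commuting with $g$ lies in $K$, and if it also commutes with $\rho$ it is fixed by complex conjugation. So $\mathrm{End}_{\mathbb QP}(V)=\mathbb Q$, and we verify the hypothesis of Proposition~\ref{prop:nonsplit}. The following observation does the work.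

\medskip\noindent$(\ast)$ \emph{Let $z\in V$, and let $g_0\in P^+$ have order $2,3,4$ or $6$, with $\tau_z=0$ on $\langle g_0\rangle$. Then $e_0\tau_z=0$ on $P$ for $e_0=2,3,2,1$ respectively.}

\medskip\noindent Indeed, for $p\in P$ put $g_1=pg_0p^{-1}=g_0^{\pm1}$. The cocycle identity gives $\tau_z(g_1p)=g_1\tau_z(p)$ and $\tau_z(pg_0)=\tau_z(p)$, and $g_1p=pg_0$; so $(1-g_1)\tau_z(p)=0$. In the four cases $g_1=-1$, $g_1^2+g_1+1=0$, $g_1^2=-1$, $g_1^2-g_1+1=0$, whence
\[
1-g_1=2,\qquad(2+g_1)(1-g_1)=3,\qquad(1+g_1)(1-g_1)=2,\qquad g_1(1-g_1)=1 .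
\]
These operators act on $V/T$, and $(\ast)$ follows.

Let $H\le G$ be finite with fixed point $z$. If $\bar H\cap P^+\neq1$, apply $(\ast)$ to a generator of $\bar H\cap P^+$, using \eqref{eq:fixed}; the hypothesis of Proposition~\ref{prop:nonsplit} holds with $e=e_0$ and $y=0$. Suppose $\bar H\cap P^+=1$. An element of $G$ with linear part $g$ has finite order; let $z'$ be a point it fixes. By \eqref{eq:fixed} and $(\ast)$, $e_0\tau_{z'}=0$ with $e_0\in\{1,2,3\}$. Hence $e_0\tau_z(p)$ is the class of $(1-p)y'$, where $y'=e_0(z'-z)$. If $\bar H=1$, take $e=e_0$ and $y=y'$. Otherwise $\bar H=\{1,\rho\}$ with $\rho$ a reflection, and the only defect is that $y'$ need not be fixed by $\rho$. Since $\tau_z(\rho)=0$, we have $(1-\rho)y'\in T$, so $2y'\equiv(1+\rho)y'\pmod T$. Thus $2e_0\tau_z(p)$ is the class of $(1-p)y$ with $y=(1+\rho)y'\in V^{\bar H}$, and $e=2e_0\in\{2,4,6\}$.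
\end{proof}

\subsection{Split groups of dimension three}

\begin{proof}[Proof of Theorem~\ref{thm:D}(ii)]
\emph{The point group.} The group $P'=\{\det(p)\,p:p\in P\}$ is a finite subgroup of $SO(3)\cap GL(T)$ with the same invariant subspaces as $P$. A finite subgroup of $SO(3)$ is cyclic, dihedral, tetrahedral ($\cong A_4$), octahedral ($\cong S_4$) or icosahedral ($\cong A_5$). The trivial group is reducible. A nontrivial cyclic or dihedral group preserves the axis of a nontrivial rotation $\rho$ in its cyclic normal subgroup of index at most $2$, and this axis $\ker(1-\rho)$ is a rational line. A rational matrix of order $5$ has minimal polynomial divisible by $X^4+X^3+X^2+X+1$, which is impossible in dimension $3$. So $P'\cong A_4$ or $S_4$, and $|P|$ divides $48$ since the kernel of $P\to P'$ lies in $\{\pm1\}$.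

The subgroup $A_4\le P'$ is generated by its elements $c$ of order $3$. For each of them $c\in P$ or $-c\in P$, and $(-c)^4=c$; so $A_4\le P$. Let $E=\{1,r_1,r_2,r_3\}\le A_4$ be the Klein four-group. The $r_i$ are half-turns about mutually orthogonal rational lines $\Lambda_i$; $r_i$ is $1$ on $\Lambda_i$ and $-1$ on the other two lines. An element $c\in P$ of order $3$ has determinant $1$, so it lies in $P'$, hence in $A_4$, and it permutes the $r_i$ and the $\Lambda_i$ cyclically. An endomorphism commuting with $E$ preserves each $\Lambda_i$, and if it commutes with $c$ its three eigenvalues agree. So $\mathrm{End}_{\mathbb QP}(V)=\mathbb Q$, and by Theorem~\ref{thm:C} it suffices to prove that $4H^1(F,T)=0$ for every subgroup $F\le P$.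

We show that $H^1(S,T)=0$ if $S\le P$ is a $3$-group and $4H^1(S,T)=0$ if $S\leq P$ is a $2$-group. This suffices: for $z\in Z^1(F,T)$, the cocycle $4z$ restricts to a coboundary on a Sylow $2$-subgroup and on a Sylow $3$-subgroup of $F$, whose indices are coprime because $|F|$ divides $48$; by (H1) both indices kill the class of $4z$.

\emph{The prime $3$.} Let $S=\langle c\rangle$ have order $3$ and put $T'=\bigoplus_i(T\cap\Lambda_i)$. For $x\in T$ we have $(1+r_i)x\in T\cap\Lambda_i$, and $r_1+r_2+r_3=-1$ gives $\sum_i(1+r_i)x=2x$; so $2T\subseteq T'$. If $t$ generates $T\cap\Lambda_1$, then $t,ct,c^2t$ is a basis of $T'$. Let $z\in Z^1(S,T)$. By (H3), $2z(c)\in T'$ is killed by $1+c+c^2$, so its coordinates in this basis have sum $0$, and it is an integer combination of $(1-c)t$ and $(1-c)ct$. Hence $2z$ is a coboundary. By (H2) so is $3z$, and therefore $z$.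

\emph{The prime $2$.} Let $S\leq P$ be a $2$-group and $z\in Z^1(S,T)$. If $|S|\le4$, use (H2). In general, (H2) gives $\xi\in V$ with $z(p)=(1-p)\xi\in T$ for $p\in S$, and $4z$ is a coboundary as soon as $4\xi\in V^S+T$. If $-1\in S$, then $2\xi=z(-1)\in T$. Now let $|S|\ge8$ and $-1\notin S$. Then $S$ maps isomorphically onto a $2$-subgroup of $P'$ of order at least $8$, which must be a Sylow $2$-subgroup of $S_4$, dihedral of order $8$. Its commutator subgroup is its center, generated by a half-turn $r$. Signs cancel in commutators, so $r\in S$, and $r$ is central in $S$. Thus the line $V^r$ is $S$-invariant and $S$ acts on it by signs. Put $y=(1+r)\xi\in V^r$; then $2\xi-y=(1-r)\xi\in T$. If $S$ fixes $V^r$ pointwise, $2\xi\in V^S+T$. Otherwise some $p\in S$ acts on $V^r$ by $-1$, and $2y=(1-p)y\equiv 2(1-p)\xi\equiv0\pmod T$, so $4\xi\in T$.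
\end{proof}

\subsection{A non-homogeneous group of dimension three}

In a non-split group the fixed point of a finite subgroup can have larger order modulo $T$ than in a split group with the same lattice and point group. In the example below a point of order $8$ appears, and $(\mathbb Z/8)^*\ne\{\pm1\}$.

\medskip\noindent\emph{Construction.} Let $V=\mathbb Q^3$ with basis $e_1,e_2,e_3$ and $T=\{x\in\mathbb Z^3:x_1\equiv x_2\equiv x_3\bmod2\}$. Let $r_i$ fix $e_i$ and negate the other two basis vectors, $E=\{1,r_1,r_2,r_3\}$, let $S_3$ be the group of permutation matrices, and $P=E\rtimes S_3$. This group of order $24$ preserves $T$ and permutes the four vectors $(1,1,1)$, $r_i(1,1,1)$ faithfully, since they span $V$; so $P\cong S_4$. Let $c\in S_3$ be the cycle $e_1\mapsto e_2\mapsto e_3\mapsto e_1$, and let $m\in S_3$ exchange $e_1$ and $e_2$. The argument in the proof of part (ii), applied to $E$, $c$ and the lines $\mathbb Qe_i$, gives $\mathrm{End}_{\mathbb QP}(V)=\mathbb Q$.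

The quotient $\mathbb Z^3/T=\{0,\bar e_1,\bar e_2,\bar e_3\}$ is a Klein four-group, with $\bar e_1+\bar e_2+\bar e_3=0$, and $E$ acts trivially on it. Let $h=(\frac12,\frac12,\frac12)$, which is fixed by $S_3$ and satisfies $2h\in T$. Define, with indices modulo $3$,
\[
\tau(1)=0,\qquad\tau(r_i)=\bar e_{i-1},\qquad\tau(\pi)=\begin{cases}T&\pi\in S_3\text{ even},\\ h+T&\pi\in S_3\text{ odd}.\end{cases}
\]
On $E$ and on $S_3$ separately, $\tau$ is a homomorphism to a subgroup of $V/T$ with trivial action, hence a cocycle. So the affine maps $\xi\mapsto p\xi+a$ with $a\in\tau(p)$ form a group $G_E$ for $p\in E$ and a group $G_S$ for $p\in S_3$, both containing $T$. We claim that $G_S$ normalizes $G_E$. Conjugating $\xi\mapsto r\xi+a$ by $\xi\mapsto\pi\xi+a'$ gives linear part $\pi r\pi^{-1}$ and translation part $\pi a+(1-\pi r\pi^{-1})a'$. So we must check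
\begin{equation}\label{eq:compat}
\tau(\pi r\pi^{-1})=\pi\tau(r)+(1-\pi r\pi^{-1})\tau(\pi)\qquad(r\in E)
\end{equation}
for the generators $\pi=c,m$ of $S_3$; then such a conjugation maps $G_E$ into itself, $T$ onto $T$, and the finite group $G_E/T$ injectively, hence $G_E$ onto itself. For $\pi=c$: $cr_ic^{-1}=r_{i+1}$ and $c\tau(r_i)=\bar e_i=\tau(r_{i+1})$. For $\pi=m$ note that $(1-r_j)h=(1,1,1)-e_j$ has class $\bar e_j$. Then
\[
\begin{aligned}
mr_1m^{-1}&=r_2: &\quad m\bar e_3+\bar e_2&=\bar e_3+\bar e_2=\bar e_1=\tau(r_2),\\
mr_2m^{-1}&=r_1: &\quad m\bar e_1+\bar e_1&=\bar e_2+\bar e_1=\bar e_3=\tau(r_1),\\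
mr_3m^{-1}&=r_3: &\quad m\bar e_2+\bar e_3&=\bar e_1+\bar e_3=\bar e_2=\tau(r_3).
\end{aligned}
\]
Hence $G=G_EG_S$ is a group, and
\[
G=\{\xi\mapsto p\xi+a:\ p\in P,\ a\in\tau(p)\},\qquad\tau(r\pi)=\tau(r)+r\tau(\pi)\quad(r\in E,\ \pi\in S_3).
\]
Its translations form $T$, and $G/T=P$ acts faithfully on $T$. So $G$ is an irreducible crystallographic group, and $2\tau=0$. Choosing representatives $a(p)\in\tau(p)$ with $a(1)=0$ and taking $\dot p$ to be $\xi\mapsto p\xi+a(p)$ puts us in the setting of Section~\ref{sec:affine}, with $\widehat G=\{\xi\mapsto p\xi+a:a\in a(p)+\widehat T\}$ acting on $V_{\mathbb A}$.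

\medskip\noindent\emph{Two elements.} Let $q=r_1m\colon(x,y,z)\mapsto(y,-x,-z)$. It has order $4$, since $q^2=r_3$, and eigenvalues $\pm\sqrt{-1}$ and $-1$; so $1-q$ is invertible and an affine map with linear part $q$ has exactly one fixed point. We have $\tau(q)=\bar e_3+r_1h\ni(\frac12,-\frac12,\frac12)$, so $G$ contains
\[
g\colon(x,y,z)\mapsto\big(y+\tfrac12,\ -x-\tfrac12,\ -z+\tfrac12\big),\qquad\text{with fixed point }\ \xi_0=\big(0,-\tfrac12,\tfrac14\big).
\]
Let $s_0=(1,0,\frac12)$. Then
\begin{equation}\label{eq:s0}
(1-q)s_0=(1,1,1)\in T,\qquad s_0\notin T,\qquad2s_0=(2,0,1)\notin T,\qquad-2\xi_0-s_0=(-1,1,-1)\in T,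
\end{equation}
and $8\xi_0=(0,-4,2)\in T$, $4\xi_0-2s_0=(-2,-2,0)\in T$. So $\xi_0$ has order $8$ modulo $T$. Let $g'\in G$ be $g$ followed by translation by $(2,2,2)=(1-q)2s_0$. Its fixed point is $\xi_0+2s_0\equiv5\xi_0\pmod T$. The unit $5$ of $\mathbb Z/8$ is realized by a profinite automorphism; we show that automorphisms of $G$ realize only $\pm1$.

\begin{proof}[Proof of Theorem~\ref{thm:D}(iii)]
\emph{Same type.} Let $\hat\lambda\in\widehat{\mathbb Z}^*$ with $\hat\lambda\equiv5\pmod 8$. Conjugation by $\xi\mapsto\hat\lambda\xi$ on $V_{\mathbb A}$ keeps linear parts and multiplies translation parts by $\hat\lambda$. For $t\in\widehat T$,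
\[
\hat\lambda\,(a(p)+t)=a(p)+\tfrac{\hat\lambda-1}2\cdot2a(p)+\hat\lambda t\in a(p)+\widehat T,
\]
because $\hat\lambda-1\in2\widehat{\mathbb Z}$ and $2a(p)\in T$; and $t\mapsto\hat\lambda t$ is a bijection of $\widehat T$. So this conjugation preserves $\widehat G$ and lies in $\mathcal A_{\widehat{\mathbb Z}}$. It maps $g$ to the element with linear part $q$ fixing $\hat\lambda\xi_0$. Now $\hat\lambda\xi_0=\xi_0+4\xi_0+\frac{\hat\lambda-5}{8}\,8\xi_0=\xi_0+2s_0+t$ with $t\in\widehat T$. Conjugating by the translation $-t$ gives the affine map with linear part $q$ fixing $\xi_0+2s_0$, which is $g'$. By Proposition~\ref{prop:types}, $\mathrm{tp}(g)=\mathrm{tp}(g')$.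

\emph{No automorphism.} Suppose $\alpha=(A,\theta,c')\in\mathrm{Aut}(G)$ maps $g$ to $g'$. By Lemma~\ref{lem:bieb}, $\alpha$ is conjugation by an affine map $\Phi$ with linear part $A$, so $\Phi(\xi_0)=\xi_0+2s_0$. All automorphisms of $S_4$ are inner, so $\theta$ is conjugation by some $w\in P$; then $w^{-1}A$ commutes with $P$ and $A=\varepsilon w$ with $\varepsilon=\pm1$. As $\theta(q)=q$, the element $w$ centralizes $q$. An element of order $4$ of $S_4$ is a $4$-cycle; it has $6$ conjugates, so its centralizer has order $4$ and $w=q^j$. The map $\Phi'=g^{-j}\Phi$ normalizes $G$ and has the form $\Phi'(\xi)=\varepsilon\xi+y$.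

Conjugation by $\Phi'$ turns $\xi\mapsto p\xi+a(p)$ into $\xi\mapsto p\xi+\varepsilon a(p)+(1-p)y$. This map lies in $G$, so $(1-p)y\equiv(1-\varepsilon)a(p)\equiv0\pmod T$ for all $p\in P$, again because $2\tau=0$. For $p=r_1$ and $p=r_2$ we get $(0,2y_2,2y_3)\in T$ and $(2y_1,0,2y_3)\in T$. A vector of $T$ with a zero coordinate has even coordinates, so $y\in\mathbb Z^3$. For $p=c$ we get that the class of $y$ in $\mathbb Z^3/T$ is fixed by $c$, which permutes $\bar e_1,\bar e_2,\bar e_3$ cyclically. So $y\in T$.

Since $g^j$ fixes $\xi_0$ and has linear part $q^j$,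
\[
\xi_0+2s_0=\Phi(\xi_0)=g^j(\varepsilon\xi_0+y)=\xi_0+q^j\big((\varepsilon-1)\xi_0\big)+q^jy .
\]
For $\varepsilon=1$ this gives $2s_0\in T$. For $\varepsilon=-1$, \eqref{eq:s0} gives $q^j(-2\xi_0)\equiv q^js_0\equiv s_0\pmod T$, hence $s_0\in T$. Both contradict \eqref{eq:s0}. So $G$ is not homogeneous, and by part (ii) it is not split. In crystallographic notation, the non-split group with the body-centered cubic lattice $T$ and the full tetrahedral point group $P$ is the space group $I\bar43d$.
\end{proof}

Parts (i) and (iii) show that the least dimension of a non-homogeneous irreducible crystallographic group is $3$. Parts (i) and (ii), with Theorem~\ref{thm:A} for $N=5$, show that it is $4$ among split groups. This completes the proof of Theorem~\ref{thm:D}.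

\begin{thebibliography}{9}

\bibitem{AP} Simon Andr\'e and Gianluca Paolini, \emph{Homogeneity in Coxeter groups and split crystallographic groups}, arXiv:2504.18354 (2025).

\bibitem{Prest} Prest, \emph{Model Theory and Modules}.

\bibitem{Washington} Washington, \emph{Introduction to Cyclotomic Fields}.

\end{thebibliography}
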